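# Paving an aperiodic symbolic flow with two tile lengths

## 1. The guess "two short tiles suffice", tested by hand

A symbolic flow moves at unit speed over a subshift, and the time spent above a point $y$ before the shift is applied is a continuous function $r(y)$. Can one recode such a flow, with no change of time, so that the waiting time takes only two values $p$ and $q$, and the symbol $0$ or $1$ under the origin says which one? David Burguet, "Symbolic extensions and uniform generators for topological regular flows", arXiv:1812.04285 (2018), poses this as an open question for flows without periodic orbits.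

The first guess is *yes, with any two lengths that are short enough*: pave each orbit with tiles of lengths $p$ and $q$. Short tiles leave much room for writing information, so the order of the tiles should be able to record the orbit. Before testing this guess we fix the vocabulary.

**Definition (symbolic flow).** A subshift $(Y,\sigma)$ is a closed shift-invariant subset of $\mathcal A^{\mathbb Z}$, with $\mathcal A$ a finite alphabet. Let $r:Y\to(0,+\infty)$ be continuous (the roof). The space $Y_r$ is the quotient of $\{(y,t):y\in Y,\ 0\le t\le r(y)\}$ by $(y,r(y))\sim(\sigma y,0)$, and the suspension flow $\Phi_r=(\phi^r_t)_{t\in\mathbb R}$ moves points vertically at unit speed, $\phi_s^r(y,t)=(y,t+s)$ with the identification applied. Such a flow is called a symbolic flow. It is aperiodic if it has no periodic orbits; a symbolic flow never has fixed points. All systems are nonempty.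

**Definition (symbolic extension with an embedding).** Let $(X,\Phi)$, $\Phi=(\phi_t)$, be a flow on a compact metric space. A symbolic extension of it is a symbolic flow $(Y_r,\Phi_r)$ with a continuous surjection $\pi:Y_r\to X$ such that $\pi\circ\phi_t^r=\phi_t\circ\pi$ for all $t$. It is a symbolic extension with an embedding if there is also a Borel injective map $\psi:X\to Y_r$ with $\psi\circ\phi_t=\phi^r_t\circ\psi$ for all $t$ and $\pi\circ\psi=\mathrm{Id}_X$.

*Example.* Let $X=Y_r$ be symbolic, let $Y'$ be the disjoint union of two copies of $Y$ written in disjoint alphabets, with the same roof on each copy. Folding the copies together is $\pi$, and the inclusion of the first copy is $\psi$. Here $\pi$ is not injective and $\psi$ is not onto. In general $\psi$ need not be continuous either.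

For $Z\subset\{0,1\}^{\mathbb Z}$ a subshift and $p,q>0$, let $f=f_{p,q}$ be the roof equal to $p$ on $[0]=\{z_0=0\}$ and to $q$ on $[1]=\{z_0=1\}$. The question: *does every aperiodic symbolic flow have a symbolic extension with an embedding of the form $(Z_f,\Phi_f)$?*

Our test objects are Sturmian. For irrational $\alpha\in(0,1)$, the Sturmian subshift of slope $\alpha$ consists of the limits of sequences $y_n=\lfloor (n+1)\alpha+\beta\rfloor-\lfloor n\alpha+\beta\rfloor$, $\beta\in\mathbb R$. We use the following elementary facts (e.g. N. Pytheas Fogg, *Substitutions in Dynamics, Arithmetics and Combinatorics*, Ch. 6). It has no periodic points and zero entropy; it has a unique invariant measure $\mu$; $\mu(A)\in\mathbb Z+\alpha\mathbb Z$ for $A$ clopen (closed and open); and $(Y,\sigma,\mu)$ is measurably isomorphic to the rotation by $\alpha$, so that its eigenvalues (the numbers $\zeta$ with $g\circ\sigma=\zeta g$ almost everywhere for some measurable $g$ of modulus $1$) are the $e^{2\pi ik\alpha}$, $k\in\mathbb Z$.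

**Test 1: an exact paving.** Let $Y$ be Sturmian with constant roof $r_0=3p+3q$. Replace the letter $0$ by $W(0)=001101$ and $1$ by $W(1)=001011$. Each word has three $0$s and three $1$s, hence total length $r_0$. Each has the form $00W'$ where $W'$ begins and ends with $1$ and contains no $00$. So in a concatenation, $00$ occurs exactly where a word starts, and the concatenation can be cut and decoded. The recoding is a homeomorphism onto its image that respects time. The guess passes.

**Test 2: periodic orbits.** If $X$ is a circle of period $r_0$, then $\psi(X)$ is a periodic orbit of period $r_0$ in $Z_f$, so $r_0\in\mathbb Np+\mathbb Nq$. This is why aperiodicity is assumed.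

**Test 3: commensurable tiles.** Let $Y$ be Sturmian with constant roof $r_0\notin\mathbb Z+\alpha\mathbb Z$, and let $p=q=1$. On $Z_f$ the function $G(\phi^f_t(z,0))=t\bmod 1$ is well defined. If $\psi$ existed, $g(y)=\exp(2\pi i\,G(\psi(y,0)))$ would be Borel of modulus $1$, and $(\sigma y,0)=\phi_{r_0}(y,0)$ would give $g(\sigma y)=e^{2\pi ir_0}g(y)$. Then $e^{2\pi ir_0}$ would be an eigenvalue, that is $r_0\in\mathbb Z+\alpha\mathbb Z$: a contradiction. The guess fails here, and shortening the tiles to $p=q=c$ does not help in general: the same argument with $t\bmod c$ excludes every $r_0$ with $r_0/c\notin\mathbb Z+\alpha\mathbb Z$. So we should ask that $p/q\notin\mathbb Q$.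

**Test 4: how short is short?** Let $X$ have constant roof $1$ over the product of a Sturmian subshift and the full shift on three symbols. It is aperiodic with entropy $\log3$. With $p=q=1$, $Z_f$ has entropy at most $\log2$, and entropy cannot increase under a factor map, so there is no extension. For general $p,q$ let $h(p,q)>0$ be the unique $h$ with
$$e^{-hp}+e^{-hq}=1$$
(the left side decreases strictly from $2$ to $0$ as $h$ runs over $[0,\infty)$). For instance $h(1,1)=\log2$, and $h(2,1)$ is the logarithm of the golden ratio. It will turn out that the exact condition is $h_{top}(X)<h(p,q)$, with strict inequality.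

**Test 5: is $\psi$ continuous, as in Test 1?** Not in general. For a Sturmian suspension with a generic constant roof and given $p,q$, a continuous $\psi$ is impossible (Proposition C(b) below); there is even a flow for which no choice of $p,q$ allows it.

The corrected guess is: yes, for every pair with $p/q\notin\mathbb Q$ and $h(p,q)$ above the entropy, with $\psi$ only Borel. This is true.

## 2. Irrational ratio and strict entropy gap: the precise statements

The entropy $h_{top}$ of a flow is that of its time-one map.

**Theorem A.** Let $X=(Y_r,\Phi_r)$ be an aperiodic symbolic flow, and let $p,q>0$ satisfy $p/q\notin\mathbb Q$ and $h_{top}(\Phi_r)<h(p,q)$. Then there is a subshift $Z\subset\{0,1\}^{\mathbb Z}$ such that $(Z_f,\Phi_f)$ is a symbolic extension with an embedding $(\pi,\psi)$ of $X$. Moreover there is a $\Phi_r$-invariant Borel set $X_0\subset X$ with $\mu(X_0)=1$ for every $\Phi_r$-invariant probability $\mu$, such that $\pi^{-1}(x)=\{\psi(x)\}$ for all $x\in X_0$. Hence $\pi_*$ is an entropy-preserving bijection between the sets of invariant probability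 measures, with inverse $\psi_*$, and $h_{top}(\Phi_f)=h_{top}(\Phi_r)$.

**Corollary.** Every aperiodic symbolic flow admits a symbolic extension with an embedding by a suspension flow over a subshift of $\{0,1\}^{\mathbb Z}$ with a roof constant on $[0]$ and on $[1]$. More generally, any aperiodic flow having a symbolic extension with an embedding has one with such a two-valued roof.

*Proof from Theorem A.* We have $h_{top}(\Phi_r)\le\log|\mathcal A|/\min r<\infty$ (see §3), and $h(\sqrt2c,c)=h(\sqrt2,1)/c\to\infty$ as $c\to0$, so suitable $p,q$ exist. For the second claim let $(\pi_1,\psi_1)$ be the given extension with an embedding. The extending symbolic flow is aperiodic, because $\pi_1$ maps periodic orbits to periodic orbits or fixed points. Apply the first claim to it, getting $(\pi,\psi)$, and take $(\pi_1\circ\pi,\psi\circ\psi_1)$; indeed $\pi_1\pi\psi\psi_1=\pi_1\psi_1=\mathrm{Id}$. $\square$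

**Theorem B.** Let $X$ be an aperiodic symbolic flow and $p/q\notin\mathbb Q$. The following are equivalent: (i) $X$ has a symbolic extension with an embedding with roof $f_{p,q}$ over a subshift of $\{0,1\}^{\mathbb Z}$; (ii) $X$ has a symbolic extension with roof $f_{p,q}$ over a subshift of $\{0,1\}^{\mathbb Z}$; (iii) $h_{top}(X)<h(p,q)$. The implication (ii)$\Rightarrow$(iii) holds for all $p,q>0$.

**Proposition C.** Let $(Y,\sigma)$ be the Sturmian subshift of irrational slope $\alpha$, and let $X$ be its suspension with constant roof $r_0$ (aperiodic, zero entropy).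

(a) If $p=ac$, $q=bc$ with positive integers $a,b$ and $c>0$, and $r_0/c\notin\mathbb Z+\alpha\mathbb Z$, then $X$ has no symbolic extension with an embedding with roof $f_{p,q}$. So a pair $(p,q)$ works for all aperiodic symbolic flows with $h_{top}<h(p,q)$ if and only if $p/q\notin\mathbb Q$.

(b) If $r_0\notin p(\mathbb Z+\alpha\mathbb Z)+q(\mathbb Z+\alpha\mathbb Z)$, no symbolic extension with an embedding of $X$ with roof $f_{p,q}$ has $\psi$ continuous.

(c) For the disjoint union of five suspensions of $Y$ with constant roofs $r_1,\dots,r_5$ linearly independent over $\mathbb Q$, no choice of $(p,q)$ allows $\psi$ continuous.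

## 3. Lifts, entropy of suspensions, and markers

**Lifts.** Let $r_n(y)=\sum_{0\le i<n}r(\sigma^iy)$ for $n\ge0$, extended to $n\in\mathbb Z$ by the cocycle rule $r_{n+m}(y)=r_n(y)+r_m(\sigma^ny)$. Then $Y_r$ is the quotient of $Y\times\mathbb R$ by the $\mathbb Z$-action generated by $(y,t)\mapsto(\sigma y,t-r(y))$. Its $n$-th iterate moves the second coordinate by $-r_n(y)$, and $|r_n|\ge|n|\min r$, so the action is free and properly discontinuous and the quotient map $Q(y,t)=\phi_t(y,0)$ is a covering. Two consequences will be used constantly: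

- $\phi_t(y,0)=\phi_{t'}(y',0)$ if and only if $y'=\sigma^ny$ and $t'=t-r_n(y)$ for some $n\in\mathbb Z$;
- if $x_n\to x$ and $(y,t)$ is a lift of $x$, then for large $n$ there are lifts $(y_n,t_n)$ of $x_n$ with $(y_n,t_n)\to(y,t)$.

The same holds for the suspension of $\{0,1\}^{\mathbb Z}$ with roof $f$; there we write $\phi^f_t$, $f_n$ and $Q_f$. If $X=Y_r$ is aperiodic, $(Y,\sigma)$ has no periodic points. Put $r_{\min}=\min r>0$.

**Entropy.** The invariant probabilities of $\Phi_r$ are the measures $d\mu\,dt/\int r\,d\mu$ on $\{0\le t<r(y)\}$, with $\mu$ a $\sigma$-invariant probability, and the entropy of such a measure is $h_\mu(\sigma)/\int r\,d\mu$ (L. M. Abramov, 1959). If a measure is only $\phi_1$-invariant, averaging it over $(\phi_t)_{0\le t\le1}$ makes it flow-invariant and does not change its entropy, since the averaged measures all have the same entropy and the entropy of an average is the average of the entropies. So the variational principle reads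
$$h_{top}(\Phi_r)=\sup_\mu\frac{h_\mu(\sigma)}{\int r\,d\mu}.$$
In particular $h_{top}(\Phi_r)\le\log|\mathcal A|/\min r$.

**Pressure.** For a subshift and a continuous $\varphi:Y\to\mathbb R$, the pressure is $P(\sigma,\varphi)=\sup_\mu\big(h_\mu(\sigma)+\int\varphi\,d\mu\big)$, and with $\mathcal L_l(Y)$ the set of words of length $l$ of $Y$ and $[\omega]=\{y:y_0\dots y_{l-1}=\omega\}$,
$$P(\sigma,\varphi)=\lim_l\frac1l\log\sum_{\omega\in\mathcal L_l(Y)}\exp\sup_{[\omega]}\sum_{0\le i<l}\varphi\circ\sigma^i .$$
For these facts, the variational principle and the upper semicontinuity of entropy for subshifts, see P. Walters, *An Introduction to Ergodic Theory*, Ch. 8–9.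

**Marker lemma (Krieger).** Let $T$ be a homeomorphism without periodic points of a nonempty compact zero-dimensional metrizable space $K$, and let $m\ge1$. There is a clopen $U\subset K$ that every forward and backward orbit meets, with all return times to $U$ in $[m,2m-1]$.

*Example.* In a Sturmian subshift of slope $\alpha\in(1/3,1/2)$ consecutive $1$s are at distance $2$ or $3$, so $U=[1]$ works for $m=2$.

*Proof.* The points $T^ix$, $|i|<m$, are distinct, so $x$ has a clopen neighborhood disjoint from its images under $T^i$, $0<|i|<m$. Cover $K$ by finitely many such sets $V_1,\dots,V_l$. Put $U_1=V_1$, $U_{j+1}=U_j\cup N_{j+1}$ with $N_{j+1}=V_{j+1}\setminus\bigcup_{|i|<m}T^iU_j$, and $U=U_l$ (these auxiliary $U_j$ are used only in this proof).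

By induction $U_j\cap T^iU_j=\emptyset$ for $0<|i|<m$: for $U_{j+1}$, the set $N_{j+1}$ is disjoint from $T^iN_{j+1}$ because $V_{j+1}\cap T^iV_{j+1}=\emptyset$; it is disjoint from $T^iU_j$ by construction; and $U_j\cap T^iN_{j+1}=T^i(T^{-i}U_j\cap N_{j+1})=\emptyset$. So return times to $U$ are at least $m$. Moreover a point of $V_{j+1}$ lies in $N_{j+1}\subset U_{j+1}$ or in some $T^iU_j$ with $|i|<m$. So $\bigcup_{|i|<m}T^iU=K$. For any $x$, $T^mx\in T^iU$ with $|i|<m$ gives $T^{m-i}x\in U$ with $1\le m-i\le2m-1$. The backward case is identical. $\square$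

The return time to a clopen set is locally constant, the first-return map is a homeomorphism of that set, and it has no periodic points. So the lemma can be iterated.

**Nested markers.** Let $n$ and $m_1,m_2,\dots$ be integers, to be chosen: the $m_k$ in §6, depending only on $p,q$, and then $n$ in §7. Let $U_0\subset Y$ be given by the lemma for $(Y,\sigma)$ with parameter $n$. Let $T=T_0$ be the first-return map on $U_0$, and inductively let $U_{k+1}\subset U_k$ be given by the lemma for the first-return map $T_k$ of $\sigma$ on $U_k$, with parameter $m_{k+1}$. For $u\in U_0$ let $n_0(u)\in[n,2n-1]$ be its return time,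
$$\omega(u)=u_0\dots u_{n_0(u)-1},\qquad \tau(u)=r_{n_0(u)}(u),$$
and let $\tau_j$ be the cocycle of $\tau$ over $T$. We call $\omega(u)$ the *name* and $\tau(u)$ the *duration* of the orbit piece from $u$ to $Tu$. Then $X$ is also the suspension of $(U_0,T)$ with roof $\tau$: it is the quotient of $U_0\times\mathbb R$ by $(u,t)\sim(Tu,t-\tau(u))$ via $(u,t)\mapsto\phi_t(u,0)$, and the two consequences above hold with $(U_0,T,\tau)$ in place of $(Y,\sigma,r)$.

**Tiles.** A word in $0,1$ is a string of tiles, $0$ of length $p$ and $1$ of length $q$. Its *content* is $(\#0,\#1)\in\mathbb Z^2$, and $\lambda(a,b)=ap+bq$, so a word has length $\lambda(\text{content})$ in time units. For instance $001101$ has content $(3,3)$ and $\lambda=3p+3q$.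

## 4. Where a paving of bounded memory stops

The sensible approach is: for each $u\in U_0$, choose a decodable word $W(u)$ whose duration is close to $\tau(u)$, and concatenate. Durations will not match exactly, so let the word $W(u)$ start $D(u)$ time units after the orbit passes through $u$. It then ends at time $D(u)+\lambda(\text{content of }W(u))$, and the next word starts at time $\tau(u)+D(Tu)$. So what we need is
$$\lambda(\text{content of }W(u))=\tau(u)+D(Tu)-D(u),\tag{1}$$
with $D$ bounded. In Test 1, $D=0$. In general one would keep $D$ bounded greedily: if the paving is late, take a slightly shorter word next. But an orbit has no first block; one must restart somewhere, for instance with $D=0$ at every visit to $U_1$, and then a leftover appears at the end of each restart. Can a cleverer choice of $W(u)$, depending on a bounded window of $u$, remove all leftovers? No.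

**Remark 1.** Let $Y$ be Sturmian with constant roof $r_0\notin p(\mathbb Z+\alpha\mathbb Z)+q(\mathbb Z+\alpha\mathbb Z)$. Then (1) has no solution with $W$ locally constant, even with $D$ only bounded and Borel. Indeed, integrate (1) over $U_0$ against the $T$-invariant measure $\mu|_{U_0}$. The terms in $D$ cancel. Since $\tau=r_0n_0$ and $\int_{U_0}n_0\,d\mu=1$ (the orbit pieces between visits to $U_0$ partition $Y$), the right side gives $r_0$. The left side is $\sum_N\lambda(N)\,\mu(\{u:W(u)\text{ has content }N\})$, a finite sum over clopen sets, which lies in $p(\mathbb Z+\alpha\mathbb Z)+q(\mathbb Z+\alpha\mathbb Z)$.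

So infinitely many levels $U_0\supset U_1\supset\cdots$ of correction are needed, with leftovers $\eta_k\to0$ at level $k$. Two difficulties meet here.

First, a correction changes contents by a vector $g\in\mathbb Z^2$ and the time by $\lambda(g)$. As $p/q\notin\mathbb Q$, $\lambda$ is injective on $\mathbb Z^2$, so the nonzero vectors in any fixed ball have $|\lambda|$ bounded below. Corrections with $\lambda(g)\to0$ therefore have $\|g\|\to\infty$, and a single word $W(u)$ of bounded length cannot absorb them: they must be spread over many words.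

Second, once corrections are spread, the word of one and the same $u$ may be asked to change at infinitely many levels, and then $W(u)$ has no limit. We may not discard such $u$: the map $\psi$ must be defined on all of $X$.

The way out is to divide the labor. Inside each block of level $k+1$ the first few blocks of level $k$ are *reserved*: level $k+1$ leaves them alone and keeps them to answer, later, a request from a higher level. The other ones are *free*: level $k+1$ uses them for its own correction, and afterwards they never change again. Requests of level $k+1$ are written in vectors $g_{k+1},g_{k+2}$ with short durations, and Euclid's algorithm converts them into few requests $g_k,g_{k+1}$ of level $k$. We will see that each word changes at most once, and that $D$ converges at *every* point.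

In the proof of Theorem A we assume $p>q$, exchanging the letters $0,1$ if necessary.

## 5. A cocycle criterion for an extension with an embedding

**Proposition 1.** Let $U_0\supset U_1\supset\cdots$ be nested markers as in §3. Suppose there are Borel maps $D:U_0\to\mathbb R$ and $W:U_0\to\{\text{finite words}\}$, and reals $\varepsilon_k\to0$, such that:

1. equation (1) holds for all $u\in U_0$;
2. (P) for some $s$, every $W(u)$ has the form $0^sW'$, where $W'$ begins and ends with $1$ and contains no $0^s$, and the lengths of the $W(u)$ are bounded by some $\Lambda$; (C) $W(u)=W(u')\Rightarrow\omega(u)=\omega(u')$;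
3. $|D(u)|\le\varepsilon_k$ for $u\in U_k$.

Let $z(u)=\dots W(T^{-1}u)\,.\,W(u)W(Tu)\dots$ with the origin at the start of $W(u)$. Then
$$\psi(\phi_t(u,0)):=\phi^f_{t-D(u)}(z(u),0)\tag{2}$$
is a well-defined Borel equivariant map on $X$. With $Z$ the closure of $Z_0=\{\sigma^iz(u):u\in U_0,\ i\in\mathbb Z\}$, the flow $Z_f$ is the closure of $\psi(X)$, $\psi$ is injective, and there is a continuous equivariant surjection $\pi:Z_f\to X$ with $\pi\psi=\mathrm{Id}_X$.

The words of Test 1 satisfy (P) with $s=2$. Note that $D$ is not assumed continuous; condition 3 will replace continuity.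

**Step 1 (the map is well defined, Borel and equivariant).** *This step checks that (2) does not depend on the choice of $(u,t)$.* Every $x\in X$ is $\phi_t(u,0)$ for some $u\in U_0$, and the other such pairs are $(T^ju,t-\tau_j(u))$. It suffices to treat $j=1$. With $\ell=|W(u)|$ (number of letters), $z(Tu)=\sigma^\ell z(u)$, so $(z(Tu),0)=\phi^f_{f_\ell(z(u))}(z(u),0)$, and $f_\ell(z(u))=\tau(u)+D(Tu)-D(u)$ by (1). Hence
$$\phi^f_{t-\tau(u)-D(Tu)}(z(Tu),0)=\phi^f_{t-\tau(u)-D(Tu)+f_\ell(z(u))}(z(u),0)=\phi^f_{t-D(u)}(z(u),0).$$
Equivariance is clear from (2). If we choose $0\le t<\tau(u)$, then $(u,t)$ is a Borel function of $x$; as $z(\cdot)$ and $D$ are Borel, so is $\psi$.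

**Step 2 (the closure of the image).** *This step identifies $\overline{\psi(X)}$ with $Z_f$.* As $t$ runs over $\mathbb R$, (2) covers the whole orbit of $(z(u),0)$; so $\psi(X)=Q_f(Z_0\times\mathbb R)$. The set $Z$ is closed and shift-invariant, $Q_f(Z\times\mathbb R)=Z_f$ is compact, and $Z_0\times\mathbb R$ is dense in $Z\times\mathbb R$. So $\overline{\psi(X)}=Z_f$.

**Step 3 (block starts are visible).** *This step shows that $z(u)$ can be cut into its words.* By (P), a maximal run of $0$s in $z(u)$ is either one of the prefixes $0^s$, which has a $1$ on each side and so length exactly $s$, or it lies inside some $W'$ and has length less than $s$. So the block starts are exactly the positions where $0^s$ occurs.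

**Step 4 (claim: if $\psi(x_n)$ converges in the suspension of $\{0,1\}^{\mathbb Z}$, then $x_n$ converges in $X$).** *This is the heart: it gives injectivity of $\psi$ and continuity of its inverse at once.*

By the lifting property we may write, for large $n$, $\psi(x_n)=\phi^f_{a_n}(z_n,0)$ with $(z_n,a_n)\to(z,a)$. If $x_n=\phi_t(u',0)$, then all lifts of $\psi(x_n)$ have the form
$$\big(\sigma^iz(u'),\ t-D(u')-f_i(z(u'))\big),\qquad i\in\mathbb Z;$$
in particular $z_n\in Z_0$. Every window of length $2\Lambda$ in $z_n$ contains an occurrence of $0^s$, since there is a block start among its first $\Lambda$ positions. Hence so does every such window in $z$, and in any bounded window the positions of $0^s$ in $z_n$ and $z$ agree for $n$ large. Replace $(z_n,a_n)$ by $(\sigma^iz_n,a_n-f_i(z_n))$ for a fixed $i$ at which $0^s$ occurs in $z$; these are again convergent lifts. So we may assume that $0^s$ occurs at position $0$ in $z_n$ for $n$ large. By Step 3 position $0$ is a block start, so in the notation above (with $i$ now the index of this lift) $z_n=z(u_n)$ with $u_n=T^ju'$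 for some $j$, and summing (1) gives $f_i(z(u'))=\tau_j(u')+D(T^ju')-D(u')$. Hence $a_n=t-\tau_j(u')-D(T^ju')$ and
$$x_n=\phi_{t-\tau_j(u')}(T^ju',0)=\phi_{a_n+D(u_n)}(u_n,0).\tag{3}$$

As $z(u_n)\to z$ and block starts are visible, for each $j\in\mathbb Z$ the word $W(T^ju_n)$ is eventually constant in $n$. By (C), so is the name $\omega(T^ju_n)$. Since $u_n$ is the concatenation of these names with the origin at the start of $\omega(u_n)$, $u_n$ converges to some $u\in U_0$.

It remains to see that $D(u_n)$ converges. Fix $k$ and choose $j\ge0$ with $T^ju\in U_k$; then $T^ju_n\in U_k$ for $n$ large. By (1),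
$$D(u_n)=D(T^ju_n)-\lambda\big(\text{content of }W(u_n)\cdots W(T^{j-1}u_n)\big)+\tau_j(u_n).$$
The middle term is eventually constant, the last converges, and $|D(T^ju_n)|\le\varepsilon_k$ by condition 3. So $D(u_n)$ is bounded with $\limsup D(u_n)-\liminf D(u_n)\le2\varepsilon_k$. As $k$ is arbitrary, $D(u_n)$ converges, and by (3) so does $x_n$.

**Step 5 (construction of $\pi$).** *This step extends $\psi^{-1}$ to the closure.* If $\psi(x)=\psi(x')$, the claim applied to $x,x',x,x',\dots$ gives $x=x'$. If $\psi^{-1}:\psi(X)\to X$ were not uniformly continuous, there would be $x_n,x'_n$ at distance at least $\epsilon>0$ with $\psi(x_n),\psi(x_n')$ converging, after passing to subsequences, to the same point. By the claim the sequence $x_1,x_1',x_2,x_2',\dots$ would converge, a contradiction. So $\psi^{-1}$ extends continuously to $\pi:\overline{\psi(X)}=Z_f\to X$, which is equivariant by density. It satisfies $\pi\psi=\mathrm{Id}_X$, so it is onto. $\square$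

It remains to construct $W$ and $D$.

## 6. Euclid's algorithm on $p,q$ and the constants

Put $\theta_0=p$, $\theta_1=q$, $g_0=(1,0)$, $g_1=(0,1)$ and
$$a_k=\lfloor\theta_k/\theta_{k+1}\rfloor\ge1,\qquad\theta_{k+2}=\theta_k-a_k\theta_{k+1},\qquad g_{k+2}=g_k-a_kg_{k+1}.$$
Then $\lambda(g_k)=\theta_k$, and each $(g_k,g_{k+1})$ is a basis of $\mathbb Z^2$. Since $p/q\notin\mathbb Q$, every $\theta_k>0$ and every ratio $\theta_{k+1}/\theta_k$ is irrational. The sequence $(\theta_k)$ is strictly decreasing and $\theta_k\ge\theta_{k+1}+\theta_{k+2}>2\theta_{k+2}$, so $\sum_k\theta_k<\infty$. Put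
$$\rho_k=a_k+3,\qquad\eta_k=\frac{\theta_k}{2\rho_k}\le\frac{\theta_k}8,\qquad F_k=\{\alpha g_k+\beta g_{k+1}:\alpha,\beta\in\mathbb Z,\ |\alpha|\le2,\ |\beta|\le1\}.$$
Here $\rho_k$ is the number of reserved blocks, $\eta_k$ the leftover allowed at level $k$, and $F_k$ the set of requests that a level-$k$ block must be able to serve.

Let $M_k\ge1$ be such that for every $E\in\mathbb R$ some $B\in\{0,\dots,M_k-1\}$ satisfies $\mathrm{dist}(E+B\theta_{k+1},\theta_k\mathbb Z)\le\eta_{k+1}/2$. It exists because the multiples $B\theta_{k+1}$, $B\ge0$, are dense modulo $\theta_k$ and the circle $\mathbb R/\theta_k\mathbb Z$ is compact. Put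
$$m_{k+1}=\max(2\rho_k,\ \rho_k+M_k).$$

*Example.* Let $q=1$ and $p=\varphi=(1+\sqrt5)/2$. Then $a_k=1$, $\theta_k=\varphi^{1-k}$, $\rho_k=4$, $\eta_k=\theta_k/8$, and $g_2=(1,-1)$, $g_3=(-1,2)$, $g_4=(2,-3)$: durations shrink while the vectors grow, as predicted in §4.

## 7. Flexible words at level zero

**Lemma 2.** For $n$ large enough, there are a locally constant $N:U_0\to\mathbb Z_{\ge0}^2$ and words $W(u,v)$ ($u\in U_0$, $v\in F_0$), locally constant in $u$, such that: $|\lambda(N(u))-\tau(u)|\le\eta_0$; $W(u,v)$ has content $N(u)+v$; all $W(u,v)$ satisfy (P) for a common $s$ and $\Lambda$; and $W(u,v)=W(u',v')\Rightarrow\omega(u)=\omega(u')$.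

This is the only place where the entropy hypothesis is used. For each content the words available must be at least as numerous as the names to be recorded.

**Step 1 (constants independent of $n$).** *We fix a length $L$ at which words of a suitable content are numerous.* Write $h=h(p,q)$, $h_X=h_{top}(\Phi_r)$, $\delta=(h-h_X)/4>0$, $\xi_0=e^{-hp}$, $\xi_1=e^{-hq}$, so $\xi_0+\xi_1=1$. Let $a_L=\lfloor L\xi_0\rfloor$, $b_L=L-a_L$, $T_L=\lambda(a_L,b_L+1)$ (a number, not a map). By Stirling's formula
$$\frac1L\log\binom L{a_L}\to-\xi_0\log\xi_0-\xi_1\log\xi_1=h(p\xi_0+q\xi_1),\qquad\frac{T_L}L\to p\xi_0+q\xi_1 .$$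
Fix $L$ with $\binom L{a_L}\ge e^{(h-\delta)T_L}$ and put $s=L+1$. By density of the multiples of $p$ modulo $q$, let $M$ be such that for every real $E$ some $x\in\{2,\dots,M+1\}$ has $\mathrm{dist}(E-xp,q\mathbb Z)\le\eta_0/2$. Put $C_1=sp+(M+1)p+\eta_0+q(M+6)$. None of these constants depends on $n$.

**Step 2 (choice of $N$).** *We choose a content whose duration is $\eta_0$-close to $\tau(u)$, with room for changes in $F_0$.* Let $\tilde\tau$ be locally constant on $U_0$ with $|\tilde\tau-\tau|\le\eta_0/2$. As $\tau\ge nr_{\min}$, $\tilde\tau\ge C_1$ for $n$ large. Put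
$$j=\lfloor(\tilde\tau(u)-C_1)/T_L\rfloor\ge0,\qquad\varrho=\tilde\tau(u)-jT_L\in[C_1,C_1+T_L).$$
Let $x\in\{2,\dots,M+1\}$ be the least for which some $y\in\mathbb Z$ satisfies $|\varrho-sp-xp-yq|\le\eta_0/2$, and let $y$ be the least such integer. Then
$$y\ge\frac{C_1-sp-(M+1)p-\eta_0/2}q\ge M+6\ge x+4 .$$
Put $N(u)=(s+ja_L+x,\ j(b_L+1)+y)$. Then $\lambda(N(u))=sp+jT_L+xp+yq$, so $|\lambda(N(u))-\tilde\tau(u)|\le\eta_0/2$ and $|\lambda(N(u))-\tau(u)|\le\eta_0$. Since $\tilde\tau$ is locally constant, so is $N$.

**Step 3 (many words).** *We bound from below the number of admissible words of a given content.* For a content $N'$ let $\mathcal W(N')$ be the set of words $0^sW'$ of content $N'$ with $W'$ beginning and ending with $1$ and containing no $0^s$. Let $N'=N(u)+v$, $v=(\alpha,\beta)\in F_0$, so $|\alpha|\le2$, $|\beta|\le1$. Consider the words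
$$0^s\,(1c_1)\cdots(1c_j)\,(10)^{x+\alpha}\,1^{(y+\beta)-(x+\alpha)},\qquad c_i\in\{0,1\}^L\text{ of content }(a_L,b_L).$$
Here $x+\alpha\ge0$ and $(y+\beta)-(x+\alpha)\ge4-1-2=1$. The number of $0$s is $s+ja_L+x+\alpha$, the number of $1$s is $j(b_L+1)+y+\beta$, so the content is $N'$. After $0^s$ the word begins and ends with $1$, and its runs of $0$s have length at most $L<s$, because each $c_i$ is followed by a $1$. So these words lie in $\mathcal W(N')$, and distinct $(c_i)$ give distinct words. Moreover $\lambda(N')=jT_L+(sp+xp+yq)+\lambda(v)$ with $sp+xp+yq\le\varrho+\eta_0/2<C_1+T_L+\eta_0$ and $\lambda(v)\le2p+q\le3p$. Hence, with $C_2=C_1+T_L+\eta_0+3p$,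
$$\#\mathcal W(N')\ge\binom L{a_L}^j\ge e^{(h-\delta)jT_L}\ge e^{(h-\delta)(\lambda(N')-C_2)} .$$

**Step 4 (few names).** *We bound from above the number of names that compete for a given content.* By §3, $h_\mu(\sigma)\le h_X\int r\,d\mu$ for every $\sigma$-invariant probability $\mu$ on $Y$. So $P(\sigma,-(h_X+\delta)r)\le\sup_\mu\big(-\delta\int r\,d\mu\big)\le-\delta r_{\min}<0$. By the cylinder formula for the pressure the following sums over $\omega$ decay exponentially in $l$, and
$$K:=\sum_{l\ge1}\ \sum_{\omega\in\mathcal L_l(Y)}\exp\big(-(h_X+\delta)\inf_{[\omega]}r_l\big)<\infty .$$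
Let $\Omega(N')=\{\omega(u):u\in U_0,\ N'-N(u)\in F_0\}$ and $C_3=\eta_0+3p$. If $\omega=\omega(u)\in\Omega(N')$ via $u$, then $|\tau(u)-\lambda(N')|\le C_3$, and $\tau(u)=r_{|\omega|}(u)\ge\inf_{[\omega]}r_{|\omega|}$. So $\omega$ contributes at least $e^{-(h_X+\delta)(\lambda(N')+C_3)}$ to $K$, and
$$\#\Omega(N')\le Ke^{(h_X+\delta)(\lambda(N')+C_3)} .$$

**Step 5 (coding).** *We match names with words.* The constants $K,C_2,C_3$ do not depend on $n$, and $h-\delta=h_X+3\delta>h_X+\delta$. So there is $T_*$, independent of $n$, such that $\#\Omega(N')\le\#\mathcal W(N')$ whenever $N'\in N(U_0)+F_0$ and $\lambda(N')\ge T_*$. For $N'=N(u)+v$ we have $\lambda(N')\ge nr_{\min}-C_3\ge T_*$ if $n$ is large. Choose injections $\iota_{N'}:\Omega(N')\to\mathcal W(N')$ and put $W(u,v)=\iota_{N(u)+v}(\omega(u))$. If $W(u,v)=W(u',v')$, the contents agree, so both words are values of the same injection $\iota_{N'}$ and $\omega(u)=\omega(u')$. Since $N$ and $\omega$ are locally constant on a compact space, they take finitely many values; so $W(\cdot,v)$ is locally constant and lengths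 are bounded by some $\Lambda$. $\square$

Fix such an $n$, hence $U_0,U_1,\dots$.

## 8. Reserved blocks and free blocks

For $u\in U_k$ let $c_k(u)\ge1$ be the return time of $T$ to $U_k$, so $T_ku=T^{c_k(u)}u$. The 0-block of $u\in U_0$ is the orbit piece from $u$ to $Tu$. The *$k$-block* of $u\in U_k$ consists of the 0-blocks of $T^iu$, $0\le i<c_k(u)$; its duration is $\tau^{(k)}(u)=\tau_{c_k(u)}(u)$. For $u\in U_{k+1}$, its $(k+1)$-block is the concatenation of the $k$-blocks of $u_i=T_k^{i-1}u$, $1\le i\le m(u)$, with $m_{k+1}\le m(u)\le2m_{k+1}-1$.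

We construct by induction on $k$, for $u\in U_k$ and $v\in F_k$, sequences $V_k(u,v)=(V_k(u,v;i))_{0\le i<c_k(u)}$ in $F_0$. The entry $V_k(u,v;i)$ is the change of content made in the $i$-th 0-block when the whole $k$-block is asked to change its content by $v$. We require:

- $(a_k)$ $\ \sum_iV_k(u,v;i)=\sum_iV_k(u,0;i)+v$;
- $(b_k)$ $\ e_k(u):=\lambda\big(\sum_i[N(T^iu)+V_k(u,0;i)]\big)-\tau^{(k)}(u)$ satisfies $|e_k(u)|\le\eta_k$;
- $(c_k)$ $\ u\mapsto V_k(u,v)$ is locally constant.

**Step 1 (level $0$).** *This starts the induction.* Put $V_0(u,v;0)=v$. Then $(a_0),(c_0)$ are clear, and $(b_0)$ is the first property in Lemma 2.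

Now suppose level $k$ is done.

**Step 2 (the own correction of level $k+1$).** *This step chooses requests $v_i$ to the free $k$-blocks so that the total error of the $(k+1)$-block drops from order $\theta_k$ to $\eta_{k+1}$, with locally constant choices.* By $(c_k)$, $e_k$ is continuous. Choose a locally constant $\tilde e_k:U_k\to[-\eta_k,\eta_k]$ with $|\tilde e_k-e_k|\le\eta_{k+1}/(4m_{k+1})$. Let $u\in U_{k+1}$, $m=m(u)$, $e_i=e_k(u_i)$, $\tilde e_i=\tilde e_k(u_i)$ for $1\le i\le m$. Let $B\in\{0,\dots,M_k-1\}$ be minimal with $\mathrm{dist}(\sum_{i\le m}\tilde e_i+B\theta_{k+1},\theta_k\mathbb Z)\le\eta_{k+1}/2$. Define $v_i=v_i(u)$ and $\tilde D_i$, with $\tilde D_0=0$ and $\tilde D_i=\tilde D_{i-1}+\tilde e_i+\lambda(v_i)$, as follows.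

- For $i\le\rho_k$ (*reserved* $k$-blocks), $v_i=0$. Then $|\tilde D_i|\le\rho_k\eta_k=\theta_k/2$.
- For $\rho_k<i\le m$ (*free* $k$-blocks), let $\beta_i=1$ if $i\le\rho_k+B$ and $\beta_i=0$ otherwise; let $\alpha_i$ be the integer nearest to $-(\tilde D_{i-1}+\tilde e_i+\beta_i\theta_{k+1})/\theta_k$ (the smaller one in case of a tie); and $v_i=\alpha_ig_k+\beta_ig_{k+1}$.

In the free part $\tilde D_i=\tilde D_{i-1}+\tilde e_i+\beta_i\theta_{k+1}+\alpha_i\theta_k$, so the choice of $\alpha_i$ gives $|\tilde D_i|\le\theta_k/2$ for all $i$. The number whose nearest integer is $\alpha_i$ has modulus less than $\frac12+\frac18+1<2$, so $|\alpha_i|\le2$ and $v_i\in F_k$. As $m\ge\rho_k+M_k$, all $B$ increments $\theta_{k+1}$ are used, so $\tilde D_m\equiv\sum\tilde e_i+B\theta_{k+1}\pmod{\theta_k}$. Hence $\mathrm{dist}(\tilde D_m,\theta_k\mathbb Z)\le\eta_{k+1}/2$, and since $|\tilde D_m|\le\theta_k/2$ this distance is $|\tilde D_m|$. So $|\tilde D_m|\le\eta_{k+1}/2$.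

For the true quantities $D_i=D_i(u):=\sum_{j\le i}(e_j+\lambda(v_j))$ we have $|D_i-\tilde D_i|\le m\,\eta_{k+1}/(4m_{k+1})\le\eta_{k+1}/2$. Therefore
$$|D_i|\le\theta_k\quad(0\le i\le m),\qquad|D_m|\le\eta_{k+1}.\tag{4}$$

*Example.* Take $p=\varphi$, $q=1$, $k=0$, and suppose all $e_i=\tilde e_i=0.05\le\eta_0=\varphi/8\approx0.202$ and $B\ge2$. The four reserved blocks give $D=0.05,\,0.10,\,0.15,\,0.20$. At $i=5$ one has $0.20+0.05+1=1.25$, the nearest multiple of $\varphi$ is $\varphi$, so $v_5=-g_0+g_1$ and $D_5\approx-0.368$. At $i=6$, $-0.368+0.05+1\approx0.682$, the nearest multiple is $0$, so $v_6=g_1$ and $D_6\approx0.682\le\varphi/2$.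

**Step 3 (passing on a request).** *This step converts a request $v\in F_{k+1}$ to the $(k+1)$-block into requests $w_i(v)\in F_k$ to its reserved $k$-blocks only.* Let $v=\alpha g_{k+1}+\beta g_{k+2}\in F_{k+1}$. Since $g_{k+2}=g_k-a_kg_{k+1}$,
$$v=\beta g_k+\gamma g_{k+1},\qquad\gamma=\alpha-\beta a_k,\qquad|\gamma|\le a_k+2=\rho_k-1 .$$
Put $w_1(v)=\beta g_k$, $w_i(v)=\mathrm{sgn}(\gamma)g_{k+1}$ for $2\le i\le1+|\gamma|$, and $w_i(v)=0$ otherwise. So $w_i(v)\in F_k$, $w_i(v)=0$ for $i>\rho_k$, $w_i(0)=0$, and $\sum_iw_i(v)=v$. The nonempty partial $\lambda$-sums run monotonically from $\beta\theta_k$ to $\lambda(v)$, with $|\beta\theta_k|\le\theta_k$ and $|\lambda(v)|\le2\theta_{k+1}+\theta_{k+2}\le3\theta_k$; hence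
$$\Big|\lambda\Big(\sum_{j<i}w_j(v)\Big)\Big|\le3\theta_k\quad\text{for all }i.\tag{5}$$

*Example.* In the golden case with $k=0$, $v=-2g_1+g_2=(1,-3)$ has $\gamma=-3$, so $w_1=g_0$ and $w_2=w_3=w_4=-g_1$: all $\rho_0=4$ reserved blocks are used. The partial sums are $\varphi,\varphi-1,\varphi-2,\varphi-3$, and $\lambda(v)=\varphi-3$.

**Step 4 (definition of $V_{k+1}$).** *This step closes the induction.* Let $V_{k+1}(u,v)$ be the concatenation of $V_k(u_i,v_i(u)+w_i(v))$, $1\le i\le m(u)$. This makes sense because for each $i$ either $v_i=0$ (reserved) or $w_i(v)=0$ (free), so $v_i+w_i(v)\in F_k$. By $(a_k)$, the sum of the entries of $V_{k+1}(u,v)$ is $\sum_i\big(\sum_lV_k(u_i,0;l)+v_i+w_i(v)\big)$, which exceeds its value at $v=0$ by $\sum_iw_i(v)=v$: this is $(a_{k+1})$. Taking $v=0$, $e_{k+1}(u)=\sum_i(e_i+\lambda(v_i))=D_m$, and (4) gives $(b_{k+1})$. Finally $m(u)$, $\tilde e_i$, $B$, $v_i$ and the $V_k(u_i,\cdot)$ are all locally constant in $u$, which is $(c_{k+1})$.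

## 9. Convergence at every point

For $u\in U_0$ let $j_k(u)\ge0$ be minimal with $b_k(u):=T^{-j_k(u)}u\in U_k$; so $b_k(u)$ is the start of the $k$-block containing the 0-block of $u$. Let $i_k(u)$ be the index with $b_k(u)=T_k^{\,i_k(u)-1}b_{k+1}(u)$, $1\le i_k(u)\le m(b_{k+1}(u))$. Let
$$R_k=\{u\in U_0:i_k(u)\le\rho_k\},$$
a clopen set: $u\in R_k$ means that the $k$-block containing $u$ is reserved. With $b_k=b_k(u)$, put
$$\chi_k(u,v)=V_k(b_k,v;j_k(u)),\qquad v^{(k)}(u)=\chi_k(u,0),$$
$$D^{(k)}(u)=\sum_{0\le i<j_k(u)}\big[\lambda(N(T^ib_k)+V_k(b_k,0;i))-\tau(T^ib_k)\big],$$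
$$\Delta_k(u,v)=\sum_{0\le i<j_k(u)}\lambda\big(V_k(b_k,v;i)-V_k(b_k,0;i)\big).$$
So $v^{(k)}(u)$ is the change of content at $u$ as seen from level $k$, $D^{(k)}$ the delay accumulated since the last visit to $U_k$, and $\Delta_k(u,v)$ the extra delay if the $k$-block has to serve $v$. The functions $v^{(k)}$ are locally constant, the $D^{(k)}$ are continuous, and $D^{(k)}=0$, $\Delta_k(\cdot,v)=0$ on $U_k$.

**Step 1 (approximate cocycle equation).** *This step shows that level $k$ solves (1) up to $\eta_k$.* If $Tu\notin U_k$, then $b_k(Tu)=b_k(u)$ and $j_k(Tu)=j_k(u)+1$, so $D^{(k)}(Tu)=D^{(k)}(u)+\lambda(N(u)+v^{(k)}(u))-\tau(u)$. If $Tu\in U_k$, the right side is the total $e_k(b_k(u))$, while $D^{(k)}(Tu)=0$. By $(b_k)$, always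
$$\big|D^{(k)}(u)+\lambda(N(u)+v^{(k)}(u))-\tau(u)-D^{(k)}(Tu)\big|\le\eta_k.\tag{6}$$

**Step 2 (recursions from level $k$ to level $k+1$).** *This step compares consecutive levels.* Let $i=i_k(u)$, and let $v_i$, $D_{i-1}$ be those of $b_{k+1}(u)$. Split each sum along the $k$-blocks of the $(k+1)$-block of $b_{k+1}(u)$: the $k$-blocks of index $j<i$ are complete, and by $(a_k)$ they contribute $e_j+\lambda(v_j)$ to $D^{(k+1)}(u)$ and $\lambda(w_j(v))$ to $\Delta_{k+1}(u,v)$. In the incomplete $k$-block, which starts at $b_k(u)$, the sequences used are $V_k(b_k,v_i+w_i(v))$. Hence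
$$D^{(k+1)}(u)=D^{(k)}(u)+D_{i-1}+\Delta_k(u,v_i),\qquad\chi_{k+1}(u,v)=\chi_k(u,v_i+w_i(v)),$$
$$\Delta_{k+1}(u,v)=\lambda\Big(\sum_{j<i}w_j(v)\Big)+\Delta_k(u,v_i+w_i(v))-\Delta_k(u,v_i).$$
If $u\in R_k$ then $v_i=0$; if $u\notin R_k$ then $w_i(v)=0$, so that the last two terms cancel; and $\Delta_k(u,0)=0$. With $\Delta_k^*(u)=\max_{v\in F_k}|\Delta_k(u,v)|$, (4) and (5) give
$$\Delta_{k+1}^*(u)\le3\theta_k+1_{R_k}(u)\Delta_k^*(u),\qquad|D^{(k+1)}(u)-D^{(k)}(u)|\le\theta_k+1_{R_k^c}(u)\Delta_k^*(u).\tag{7}$$
The point is the complementary indicators: $\Delta^*$ accumulates only while $u$ is reserved, and is charged to $D$ only when $u$ is free.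

**Step 3 (convergence of $D^{(j)}$ everywhere).** *This step produces $D$ and condition 3.* Let $u\in U_k$. Since $\Delta_k^*(u)=0$, the first part of (7) gives by induction, for $j\ge k$,
$$\Delta_j^*(u)\le3\sum_{i=k}^{j-1}\theta_i\prod_{l=i+1}^{j-1}1_{R_l}(u).$$
Inserting this in the second part of (7) and exchanging the sums,
$$\sum_{j\ge k}|D^{(j+1)}(u)-D^{(j)}(u)|\le\sum_{j\ge k}\theta_j+3\sum_{i\ge k}\theta_i\sum_{j>i}1_{R_j^c}(u)\prod_{l=i+1}^{j-1}1_{R_l}(u)\le4\sum_{i\ge k}\theta_i=:\varepsilon_k .$$
The inner sum is at most $1$, since its only possible nonzero term is the one for the first $j\ge i+1$ with $u\notin R_j$. Taking $k=0$, the limit $D(u)=\lim_jD^{(j)}(u)$ exists for *every* $u\in U_0$, and $D$ is Borel. As $D^{(k)}=0$ on $U_k$, we get $|D|\le\varepsilon_k$ on $U_k$, and $\varepsilon_k\to0$ because $\sum\theta_i<\infty$.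

**Step 4 (each word changes at most once).** *This step produces $W$.* If $u\in R_j$, then $\chi_{j+1}(u,0)=\chi_j(u,0+w_i(0))=\chi_j(u,0)$. So if $u\in R_j$ for all $j$, the sequence $v^{(j)}(u)$ is constant. Otherwise let $l$ be the least index with $u\notin R_l$. Then $\chi_{l+1}(u,v)=\chi_l(u,v_i)$ does not depend on $v$, and the recursion gives $\chi_j(u,\cdot)\equiv\chi_{l+1}(u,0)$ for all $j\ge l+1$. So $v^{(j)}(u)$ is eventually constant for every $u$. Let $v(u)\in F_0$ be its limit, a Borel function, and put $W(u)=W(u,v(u))$.

**Step 5 (the extension with an embedding).** *This step verifies the hypotheses of Proposition 1.* Let $k\to\infty$ in (6); as $\eta_k\to0$,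
$$\lambda(N(u)+v(u))=\tau(u)+D(Tu)-D(u),$$
which is condition 1, since $W(u)$ has content $N(u)+v(u)$. Condition 2 is Lemma 2, and condition 3 is Step 3. Proposition 1 gives the symbolic extension with an embedding $(\pi,\psi)$ of Theorem A.

## 10. Injectivity off a set null for every invariant measure

The only points where $W$ may fail to be locally constant are those reserved at all levels. Let $E=\bigcap_jR_j\subset U_0$, a closed set, and let $X_0$ be the set of $x\in X$ such that no $u\in U_0$ with $(u,0)$ on the orbit of $x$ lies in $E$. It is invariant. Its complement is the image of $E\times\mathbb R$ under the covering map, which is $\sigma$-compact; so $X_0$ is Borel.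

**Step 1 ($\mu(X_0)=1$ for every invariant $\mu$).** *This is a count of reserved blocks.* Since $X$ is the suspension of $(U_0,T)$ with roof $\tau$, $\mu$ has the form $d\nu\,dt/\int\tau\,d\nu$ with $\nu$ a $T$-invariant probability on $U_0$. It suffices that $\nu(E)=0$, for then $\nu(\bigcup_iT^iE)=0$. The sets $T^i\{w\in U_j:c_j(w)>i\}$, $i\ge0$, partition $U_0$, so by $T$-invariance
$$\nu(A)=\int_{U_j}\#\{0\le i<c_j(w):T^iw\in A\}\,d\nu(w)\quad\text{for every Borel }A\subset U_0;$$
in particular $\int_{U_j}c_j\,d\nu=1$. Let $E_j=\bigcap_{i<j}R_i$. A 0-block in the $j$-block of $w\in U_j$ is determined by its indices at levels $j-1,\dots,0$, and it starts in $E_j$ only if the index at each level $i$ is at most $\rho_i$. So at most $\prod_{i<j}\rho_i$ of them start in $E_j$, while $c_j(w)\ge\prod_{i<j}m_{i+1}\ge2^j\prod_{i<j}\rho_i$. Hence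
$$\nu(E)\le\nu(E_j)\le2^{-j}\int_{U_j}c_j\,d\nu=2^{-j}\to0 .$$

**Step 2 ($\psi$ is continuous at each $x\in X_0$).** *This prepares the description of the fibers.* Let $x=\phi_t(u,0)$ with $u\in U_0$, and $x_n\to x$. Lifting to $U_0\times\mathbb R$, write $x_n=\phi_{t_n}(u_n,0)$ for large $n$, with $u_n\in U_0$, $u_n\to u$, $t_n\to t$. For every $j\in\mathbb Z$, $T^ju\notin E$. If $l$ is the least index with $T^ju\notin R_l$, then $l$ is also the least such index for all points near $T^ju$, because the $R_i$ are clopen; so $v=\chi_{l+1}(\cdot,0)$ near $T^ju$, which is locally constant. Thus $W$ is locally constant near each $T^ju$, and $z(u_n)\to z(u)$. Given $k$, choose $j\ge0$ with $T^ju\in U_k$. For $n$ large, $T^ju_n\in U_k$ and $W(T^iu_n)=W(T^iu)$ for $0\le i<j$. Sum (1) over these $j$ steps for $u_n$ and for $u$, and subtract: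
$$|D(u_n)-D(u)|\le2\varepsilon_k+|\tau_j(u_n)-\tau_j(u)| .$$
The last term tends to $0$ and $k$ is arbitrary, so $D(u_n)\to D(u)$. By (2), $\psi(x_n)\to\psi(x)$.

**Step 3 (fibers and measures).** *This completes Theorem A.* Let $x\in X_0$ and $\pi(\zeta)=x$. Since $Z_f=\overline{\psi(X)}$, $\zeta=\lim\psi(x_n)$ for some $x_n\in X$. Then $x_n=\pi\psi(x_n)\to\pi(\zeta)=x$, and by Step 2 $\zeta=\lim\psi(x_n)=\psi(x)$. So $\pi^{-1}(x)=\{\psi(x)\}$.

Consequently, for any invariant probability $m$ on $Z_f$ we have $m(\pi^{-1}X_0)=(\pi_*m)(X_0)=1$, and $\psi\pi=\mathrm{Id}$ on $\pi^{-1}X_0$. So $\pi$ is an isomorphism from $(Z_f,m)$ to $(X,\pi_*m)$ with inverse $\psi$; in particular $m=\psi_*\pi_*m$ and the entropies agree. Also $\pi_*\psi_*\mu=\mu$ for every invariant $\mu$ on $X$. Thus $\pi_*$ is a bijection with inverse $\psi_*$, and $h_{top}(\Phi_f)=h_{top}(\Phi_r)$ by the variational principle. This proves Theorem A. $\blacksquare$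

## 11. Why the entropy inequality is strict: proof of Theorem B

(iii)$\Rightarrow$(i) is Theorem A, and (i)$\Rightarrow$(ii) is trivial. We prove (ii)$\Rightarrow$(iii) for arbitrary $p,q>0$.

**Step 1 (a missing word).** *This step shows that $Z$ is not everything.* Let $\pi:Z_f\to X$ be a symbolic extension. A periodic point of $Z$ would give a periodic orbit of $Z_f$, mapped by $\pi$ to a periodic orbit or a fixed point of $X$; there is none. So $Z$ has no periodic points. In particular $0^\infty\notin Z$, and by compactness $Z$ omits some word $0^s$.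

**Step 2 (the Bernoulli measure is the only maximizer).** *This step bounds the entropy of each measure.* Write $h=h(p,q)$. For a $\sigma$-invariant probability $m$ on $\{0,1\}^{\mathbb Z}$ with $m_i=m([i])$,
$$h_m(\sigma)\le-m_0\log m_0-m_1\log m_1\le m_0hp+m_1hq=h\int f\,dm .$$
The second inequality is Gibbs' inequality for the probability vector $(e^{-hp},e^{-hq})$, with equality only if $m_0=e^{-hp}$, $m_1=e^{-hq}$. The first is an equality only if $m$ is Bernoulli. So equality holds in both only if $m$ is the Bernoulli measure with weights $(e^{-hp},e^{-hq})$. That measure charges the cylinder $[0^s]$, so it is not carried by $Z$.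

**Step 3 (strictness).** *This step passes from each measure to the supremum.* The function $m\mapsto h_m(\sigma)/\int f\,dm$ is upper semicontinuous on the compact set of invariant probabilities of $Z$, since entropy is upper semicontinuous for subshifts and $\int f\,dm$ is continuous and positive. So it attains its maximum, which is $<h$ by Step 2. By §3, $h_{top}(\Phi_f)<h$, and $h_{top}(X)\le h_{top}(\Phi_f)$ since $X$ is a factor. $\blacksquare$

## 12. Commensurable tiles and continuous embeddings: proof of Proposition C

**Step 1 (part (a)).** *This is Test 3 with general commensurable lengths.* As $f$ takes values in $c\mathbb Z$, all $f_n$ do, so $G(\phi^f_t(z,0))=t\bmod c$ is well defined on $Z_f$. If $\psi$ existed, $g(y)=\exp(2\pi i\,G(\psi(y,0))/c)$ would be Borel of modulus $1$ and, since $(\sigma y,0)=\phi_{r_0}(y,0)$, would satisfy $g(\sigma y)=e^{2\pi ir_0/c}g(y)$. So $e^{2\pi ir_0/c}$ would be an eigenvalue of $(Y,\sigma,\mu)$, that is, $r_0/c\in\mathbb Z+\alpha\mathbb Z$: a contradiction. For the "if and only if": given a pair with rational ratio, write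 it as $p=ac$, $q=bc$ and choose $r_0>0$ with $r_0/c\notin\mathbb Z+\alpha\mathbb Z$ (a countable set). The resulting flow is aperiodic with $h_{top}=0<h(p,q)$ and is not served by $(p,q)$. The converse is Theorem A.

For (b) we prove the following: *if there is a continuous injective equivariant $\psi:X\to Z_f$, then $r_0\in p(\mathbb Z+\alpha\mathbb Z)+q(\mathbb Z+\alpha\mathbb Z)$.* In contrast with Remark 1, no particular form of $\psi$ is assumed.

**Step 2 (pulling back the tile starts).** *This step transports the paving to $X$.* By compactness $\psi$ is a homeomorphism onto a compact invariant set, which is $Z'_f$ with $Z'=\{z\in Z:(z,0)\in\psi(X)\}$, a subshift. For $a\in\{0,1\}$ let $C_a=\psi^{-1}\{(z,0):z\in Z'\cap[a]\}$, a compact set. Let $Q:Y\times\mathbb R\to X$, $Q(y,t)=\phi_t(y,0)$, be the covering map, $\tilde C_a=Q^{-1}(C_a)$ and $\kappa=\min(p,q)$. Along each orbit of $X$ the visits to $C_0\cup C_1$ form a bi-infinite sequence of times, a visit to $C_0$ (resp. $C_1$) being followed by the next visit exactly $p$ (resp. $q$) later. In particular each set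 $\{t:(y,t)\in\tilde C_a\}$ is $\kappa$-separated.

**Step 3 ($\tilde C_a$ is locally a graph over a clopen set).** *This step brings in clopen sets, whose measures we know.* Fix $0<\epsilon<\kappa/4$. In $Z'_f$ the map $(z,t)\mapsto\phi^f_t(z,0)$ on $(Z'\cap[a])\times(-\epsilon,\epsilon)$ is a restriction of a covering map to an open set, and it is injective because $|f_n|\ge\kappa>2\epsilon$ for $n\ne0$; so it is a homeomorphism onto an open set. Conjugating by $\psi$, $(c,t)\mapsto\phi_tc$ is a homeomorphism from $C_a\times(-\epsilon,\epsilon)$ onto an open set $O_a\subset X$. Let $b:O_a\to(-\epsilon,\epsilon)$ be the continuous function with $\phi_{-b(x)}x\in C_a$.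

Let $(y_0,t_0)\in\tilde C_a$. Choose $0<\delta\le\kappa/2$ and a clopen neighborhood $K$ of $y_0$ such that $Q$ is injective on $K\times I$, $I=(t_0-\delta,t_0+\delta)$, and $Q(y,t_0)\in O_a$ for $y\in K$. Put $s(y)=t_0-b(Q(y,t_0))$. It is continuous on $K$, $s(y_0)=t_0$, and $(y,s(y))\in\tilde C_a$. Shrinking $K$, we may assume $|s-t_0|<\min(\delta,\kappa/4)$ on $K$. By $\kappa$-separation any other $(y,t)\in\tilde C_a$ with $y\in K$ has $|t-t_0|\ge3\kappa/4>\delta$. So $\tilde C_a\cap(K\times I)$ is the graph of $s$. Since $\tilde C_a=Q^{-1}(C_a)$, we have $C_a\cap Q(K\times I)=Q(\text{graph of }s)$. This set is compact; it is open in $C_a$ as $Q$ is an open map; and $y\mapsto Q(y,s(y))$ is a homeomorphism of $K$ onto it.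

**Step 4 (the frequency of each tile lies in $\mathbb Z+\alpha\mathbb Z$).** *This step computes the mean number of visits to $C_a$ per period $r_0$.* By compactness $C_a$ is a finite union of such sets; taking successive differences, which correspond to clopen subsets of the sets $K$, it is a finite disjoint union of sets $Q(\{(y,s_i(y)):y\in K_i\})$ with $K_i\subset Y$ clopen, $s_i$ continuous, and $y\mapsto Q(y,s_i(y))$ injective on $K_i$. Let $\nu_a(y)=\#\{t\in[0,r_0):(y,t)\in\tilde C_a\}$. As $Y\times[0,r_0)$ is a fundamental domain for $Q$, each point $Q(y',s_i(y'))$, $y'\in K_i$, has exactly one lift in it, namely $(\sigma^ly',s_i(y')-lr_0)$ with $l=\lfloor s_i(y')/r_0\rfloor$. So $\nu_a(y)$ counts the pairs $(i,l)$ with $y'=\sigma^{-l}y\in K_i$ and $\lfloor s_i(y')/r_0\rfloor=l$, and by the invariance of $\mu$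
$$\int\nu_a\,d\mu=\sum_i\sum_l\mu\{y'\in K_i:\lfloor s_i(y')/r_0\rfloor=l\}=\sum_i\mu(K_i)=:d_a\in\mathbb Z+\alpha\mathbb Z .$$

**Step 5 (counting, and end of (b)).** *This step adds up tile lengths.* The number of $t\in[0,nr_0)$ with $(y,t)\in\tilde C_a$ is $\sum_{0\le j<n}\nu_a(\sigma^jy)$. Each visit to $C_0$ or $C_1$ in this time interval is followed by a gap $p$ or $q$ respectively; these gaps are consecutive, the first begins less than $\max(p,q)$ after time $0$, and the last ends less than $\max(p,q)$ after time $nr_0$. (If there is no visit, $nr_0\le\max(p,q)$.) So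
$$\Big|p\sum_{0\le j<n}\nu_0(\sigma^jy)+q\sum_{0\le j<n}\nu_1(\sigma^jy)-nr_0\Big|\le2(p+q).$$
Integrate, divide by $n$ and let $n\to\infty$: $r_0=pd_0+qd_1\in p(\mathbb Z+\alpha\mathbb Z)+q(\mathbb Z+\alpha\mathbb Z)$. This proves (b).

**Step 6 (part (c)).** *This step makes the choice of $p,q$ irrelevant.* A continuous $\psi$ on the disjoint union restricts to a continuous injective equivariant map on each of the five components. Steps 2–5 give $r_1,\dots,r_5\in p(\mathbb Z+\alpha\mathbb Z)+q(\mathbb Z+\alpha\mathbb Z)$. This group lies in the $\mathbb Q$-vector space spanned by $p,p\alpha,q,q\alpha$, of dimension at most $4$, so it cannot contain five numbers that are linearly independent over $\mathbb Q$. $\blacksquare$
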